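# Projective tensor products of slicely countably determined spaces

Throughout, all Banach spaces are over the same scalar field $\mathbb K\in\{\mathbb R,\mathbb C\}$, and $B_X$ is the closed unit ball of $X$. If $Z$ is a complex space, then the continuous real-linear functionals on $Z$ are exactly the real parts of the elements of $Z^*$: given such an $f$, the formula $z\mapsto f(z)-i f(iz)$ defines an element of $Z^*$ with real part $f$. So anything defined through $\operatorname{Re}x^*$ only sees the real structure of the space.

## 1. Slices and slicely countably determined sets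

**Definition (slice).** Let $A$ be a non-empty bounded convex subset of a Banach space $X$. A slice of $A$ is a non-empty set of the form
$$S(A,x^*,\alpha)=\{x\in A:\operatorname{Re}x^*(x)>\sup_{a\in A}\operatorname{Re}x^*(a)-\alpha\},\qquad x^*\in X^*,\ \alpha>0 .$$

For example, let $A\subset\mathbb R^2$ be the triangle with vertices $(0,0),(1,0),(0,1)$ and let $x^*(u,v)=-(u+v)$. Then $\sup_Ax^*=0$ and $S(A,x^*,\alpha)=\{(u,v)\in A:u+v<\alpha\}$, the corner of the triangle at the origin.

**Definition (SCD).** A non-empty bounded convex set $A\subseteq X$ is an SCD set (slicely countably determined) if there is a sequence $\{S_n:n\in\mathbb N\}$ of slices of $A$ such that $A\subseteq\overline{\operatorname{conv}}(B)$ whenever $B\subseteq A$ intersects all the $S_n$. The space $X$ is an SCD space if every non-empty bounded convex subset of $X$ is an SCD set.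

For example, $A=[0,1]\subset\mathbb R$ is SCD: use the slices $[0,\frac1n)$ and $(1-\frac1n,1]$. If $B$ meets all of them, then $0,1\in\overline B$, hence $\overline{\operatorname{conv}}(B)=[0,1]$.

It helps to remove the set $B$ from the definition once and for all.

**Lemma 1 (reformulation).** Let $A$ be non-empty, bounded and convex, and let $\{S_n\}$ be a sequence of slices of $A$. The following are equivalent: (i) $A\subseteq\overline{\operatorname{conv}}(B)$ whenever $B\subseteq A$ meets every $S_n$; (ii) every slice of $A$ contains some $S_n$.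

*Proof.* (ii)$\Rightarrow$(i). Let $B\subseteq A$ meet every $S_n$. By (ii), $B$ meets every slice of $A$. Suppose some $a\in A$ is not in $\overline{\operatorname{conv}}(B)$. By Hahn–Banach there is $x^*$ with $\operatorname{Re}x^*(a)>s:=\sup_B\operatorname{Re}x^*$. Put $\alpha=\sup_A\operatorname{Re}x^*-s>0$. Then $S(A,x^*,\alpha)=\{x\in A:\operatorname{Re}x^*(x)>s\}$ contains $a$, so it is a slice, and it misses $B$: a contradiction.

(i)$\Rightarrow$(ii). Suppose a slice $S=S(A,x^*,\alpha)$ contains no $S_n$. Choose $b_n\in S_n\setminus S$ and let $B=\{b_n:n\in\mathbb N\}$. Then $B$ meets every $S_n$ and lies in the closed convex set $\{x:\operatorname{Re}x^*(x)\le\sup_A\operatorname{Re}x^*-\alpha\}$. By (i), $A$ lies in that set too, so $S=\emptyset$: a contradiction. $\square$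

So $A$ is SCD exactly when some countable family of slices has a member inside every slice.

An SCD set is separable: choose one point $b_n$ in each $S_n$; then $A$ lies in the closed convex hull of a countable set. Hence SCD spaces are separable, and $\ell_\infty$ is a first example of a space that is not SCD.

## 2. Denting points and the Radon–Nikodým property

**Definition (denting point).** Let $C$ be a non-empty closed bounded convex set. A point $d\in C$ is a denting point of $C$ if for every $\varepsilon>0$ there is a slice of $C$ of diameter less than $\varepsilon$ that contains $d$.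

For example, every $d$ with $\|d\|=1$ is a denting point of $B_{\ell_2}$. If $x\in B_{\ell_2}$ and $\operatorname{Re}\langle x,d\rangle>1-\alpha$, then $\|x-d\|^2\le2-2\operatorname{Re}\langle x,d\rangle<2\alpha$, so this slice has diameter at most $2\sqrt{2\alpha}$.

**Definition (RNP).** A real Banach space $X$ has the Radon–Nikodým property if every bounded operator $R:L_1[0,1]\to X$ is representable, that is, there is an essentially bounded strongly measurable $h:[0,1]\to X$ with $Rf=\int f h$ for all $f\in L_1[0,1]$. A complex space has the RNP if its underlying real space has it.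

The line $\mathbb R$ has the RNP, since $L_1[0,1]^*=L_\infty[0,1]$. The space $c_0$ does not. Let $(r_n)$ be the Rademacher functions and let $Rf=(\int fr_n)_n$. These numbers tend to $0$ for $f\in L_2$ by Bessel's inequality, hence for all $f\in L_1$ by density, so $R$ maps into $c_0$. If $h$ represented $R$, its $n$-th coordinate would be $r_n$ almost everywhere, so for almost every $s$ all coordinates of $h(s)$ would have modulus $1$, and $h(s)\notin c_0$.

We use two classical facts, for which see Diestel–Uhl, *Vector Measures*. Separable dual spaces have the RNP (Dunford–Pettis). In a space with the RNP, every bounded closed convex set is the closed convex hull of its denting points (Rieffel, Maynard, Huff, Davis, Phelps).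

## 3. The projective tensor product, and whether it preserves SCD

**Definition (projective tensor product).** $X\widehat\otimes_\pi Y$ is the completion of the algebraic tensor product $X\otimes Y$ in the norm
$$\|z\|_\pi=\inf\Big\{\sum_{i=1}^n\|x_i\|\|y_i\|:z=\sum_{i=1}^nx_i\otimes y_i\Big\}.$$

Recall that $(X\widehat\otimes_\pi Y)^*$ is the space of bounded bilinear forms $B$ on $X\times Y$, with $B(x\otimes y)=B(x,y)$ and $\|B\|=\sup\{|B(x,y)|:x\in B_X,\,y\in B_Y\}$. So $\|z\|_\pi=\sup\{|B(z)|:\|B\|\le1\}$: a representation of $z$ bounds $\|z\|_\pi$ from above, a bilinear form bounds it from below. If $U,V$ are operators of norm at most $1$ on $X$ and $Y$, then $U\otimes V$ has norm at most $1$ on $X\widehat\otimes_\pi Y$.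

We shall constantly use sign averaging. Since the mean of $\varepsilon_i\varepsilon_j$ over $\varepsilon\in\{-1,1\}^N$ is $1$ for $i=j$ and $0$ for $i\ne j$,
$$\sum_{i=1}^Nu_i\otimes v_i=2^{-N}\sum_{\varepsilon\in\{-1,1\}^N}\Big(\sum_{i=1}^N\varepsilon_iu_i\Big)\otimes\Big(\sum_{j=1}^N\varepsilon_jv_j\Big).\tag{1}$$

Two examples show how differently diagonal sums can behave; both will return.

**Example A.** In $\ell_2\widehat\otimes_\pi\ell_2$ we have $\|\sum_{i\le N}a_ie_i\otimes e_i\|_\pi=\sum_{i\le N}|a_i|$. The upper bound is the triangle inequality. For the lower bound write $a_i=\theta_i|a_i|$ with $|\theta_i|=1$; the form $(x,y)\mapsto\sum_{i\le N}\overline{\theta_i}x_iy_i$ has norm at most $1$ by Cauchy–Schwarz and takes the value $\sum|a_i|$.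

**Example B.** In $c_0\widehat\otimes_\pi c_0$ we have $\|\sum_{i\le N}e_i\otimes e_i\|_\pi=1$. By (1) with $u_i=v_i=e_i$ the sum is an average of tensors $x\otimes x$ with $\|x\|=1$, so its norm is at most $1$; the form $(x,y)\mapsto x_1y_1$ gives the lower bound.

Now all the terms are in place. Langemets, Lõo, Martin and Rueda Zoca, "Slicely countably determined points in Banach spaces" (arXiv:2311.03064, 2023), is the source of the following problem: is $X\widehat\otimes_\pi Y$ an SCD space whenever $X$ and $Y$ are SCD spaces?

The answer is no: there is a space $X$ with a $1$-unconditional basis and separable dual, hence an SCD space, such that $X\widehat\otimes_\pi X$ is not SCD. Separability alone cannot show this, since the projective tensor product of separable spaces is separable.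

## 4. Two sufficient conditions, and what $\ell_2\widehat\otimes_\pi\ell_2$ does to them

**Lemma 2.** If $Z^*$ is separable, then $Z$ is SCD.

*Proof.* Let $A\subseteq Z$ be non-empty, bounded and convex, with $\|a\|\le R$ on $A$, $R>0$. Let $\{x_k^*\}$ be dense in $Z^*$. We show that every slice $S(A,x^*,\alpha)$ contains one of the countably many slices $S(A,x_k^*,1/j)$; then Lemma 1 applies. Take $k$ with $\|x^*-x_k^*\|R<\alpha/4$ and $j$ with $1/j\le\alpha/2$. On $A$ the functions $\operatorname{Re}x^*$ and $\operatorname{Re}x^*_k$ differ by less than $\alpha/4$, so for $a\in S(A,x_k^*,1/j)$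
$$\operatorname{Re}x^*(a)>\operatorname{Re}x_k^*(a)-\tfrac\alpha4>\sup_A\operatorname{Re}x_k^*-\tfrac\alpha2-\tfrac\alpha4\ge\sup_A\operatorname{Re}x^*-\alpha.\qquad\square$$

**Lemma 3.** A separable space $Z$ with the RNP is SCD.

*Proof.* Let $A\subseteq Z$ be non-empty, bounded and convex, and $C=\overline A$. Let $\{d_k\}$ be a countable set of denting points of $C$ that is dense in the set of all denting points of $C$. For $k,j\in\mathbb N$ choose a slice $S(C,x_{kj}^*,\alpha_{kj})\ni d_k$ of diameter less than $1/j$. Since $\sup_A\operatorname{Re}x_{kj}^*=\sup_C\operatorname{Re}x_{kj}^*$, we have $S(A,x_{kj}^*,\alpha_{kj})=A\cap S(C,x_{kj}^*,\alpha_{kj})$. This is non-empty, because $S(C,x_{kj}^*,\alpha_{kj})$ is non-empty and relatively open in $C$ and $A$ is dense in $C$. So these are countably many slices of $A$. If $B\subseteq A$ meets all of them, then for all $k,j$ it has a point within $1/j$ of $d_k$, so $d_k\in\overline B$ for all $k$. Hence $\overline B$ contains every denting point of $C$, and $A\subseteq C\subseteq\overline{\operatorname{conv}}(B)$. (If the scalars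 are complex, "slice" here may be read in the underlying real space; by the remark at the start this changes nothing.) $\square$

**Simple cases.** If $X=\mathbb K$, then $\mathbb K\widehat\otimes_\pi Y=Y$ and there is nothing to prove. For $X=Y=\ell_1$, a finite sum $z=\sum a_{ij}e_i\otimes e_j$ has $\|z\|_\pi\le\sum|a_{ij}|$. With $a_{ij}=\theta_{ij}|a_{ij}|$, $|\theta_{ij}|=1$, the form $(x,y)\mapsto\sum\overline{\theta_{ij}}x_iy_j$ has norm at most $1$ on $\ell_1\times\ell_1$ and gives the reverse inequality. So $\ell_1\widehat\otimes_\pi\ell_1=\ell_1(\mathbb N\times\mathbb N)$, a separable dual space, which has the RNP and is SCD by Lemma 3.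

**A first attempt.** Try to prove a positive result for spaces with separable dual: if $X^*$ and $Y^*$ are separable, show that $(X\widehat\otimes_\pi Y)^*$ is separable and use Lemma 2. With bases at hand one would approximate a bilinear form $B$ by its finite truncations. If the tails of $B$ do not become small, there are disjoint blocks $u_i,v_i$ in the unit balls with $B(u_i,v_i)>\delta$, and averaging signs as in (1) gives
$$N\delta<\sum_{i\le N}B(u_i,v_i)\le\|B\|\max_\varepsilon\Big\|\sum_{i\le N}\varepsilon_iu_i\Big\|\max_\varepsilon\Big\|\sum_{i\le N}\varepsilon_iv_i\Big\| .$$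
In $\ell_2$ the right side is at most $\|B\|N^{1/2}N^{1/2}=\|B\|N$, and there is no contradiction. This is a real loss. The forms $B_\varepsilon(x,y)=\sum_i\varepsilon_ix_iy_i$, $\varepsilon\in\{-1,1\}^{\mathbb N}$, have norm $1$, and $\|B_\varepsilon-B_{\varepsilon'}\|=2$ for $\varepsilon\ne\varepsilon'$, so $(\ell_2\widehat\otimes_\pi\ell_2)^*$ is not separable.

This does not yet give a counterexample. Recall that $\ell_2\widehat\otimes_\pi\ell_2$ is the space of trace class operators on $\ell_2$, which is the dual of the space of compact operators and is separable. So it has the RNP, and it is SCD by Lemma 3. A non-separable dual is therefore not enough; we need a mechanism that makes SCD fail.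

## 5. A tree criterion for the failure of SCD

By Lemma 1, to defeat SCD it is enough to find a set $A$ and uncountably many slices $S_t$ of $A$ such that every slice of $A$ is contained in only finitely many of the $S_t$. Indeed, a witnessing sequence would have a member inside each $S_t$, and some member would serve uncountably many $t$. The branches of a tree will index the $S_t$.

**Definition (tree, branches, antichains).** $T=\bigcup_{n\ge0}\{0,1\}^n$ is the dyadic tree, $|\sigma|$ is the length of $\sigma\in T$, and $\Delta=\{0,1\}^{\mathbb N}$ is the uncountable set of branches. For $\sigma\in T$ and $t\in T\cup\Delta$ we write $\sigma\preceq t$ if $\sigma$ is an initial segment of $t$, and $\sigma\prec t$ when $t\in\Delta$. The initial segment of $t$ of length $\ell$ is $t|_\ell$. An antichain is a set of pairwise incomparable nodes.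

For example, $\{00,01,1\}$ is an antichain, $\{0,01\}$ is not, and any set of nodes of the same length is an antichain. Two nodes $\sigma,\tau\prec t$ are initial segments of the same branch, so they are comparable. Therefore
$$\text{an antichain contains at most one node }\sigma\prec t\qquad(t\in\Delta).\tag{2}$$

**Lemma 4 (tree criterion).** Let $Z$ be a Banach space, $(\xi_\sigma)_{\sigma\in T}\subset Z$, $(\varphi_t)_{t\in\Delta}\subset Z^*$ and $C<\infty$ be such that

- (T1) $\big\|\sum_{\sigma\in F}\xi_\sigma\big\|\le C$ for every finite antichain $F\subset T$;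
- (T2) $\varphi_t(\xi_\sigma)=1$ if $\sigma\prec t$, and $\varphi_t(\xi_\sigma)=0$ otherwise.

Then $Z$ is not an SCD space.

The two conditions pull in opposite directions. The unit vectors of $c_0(T)$ satisfy (T1), but a functional satisfying (T2) would have infinitely many coordinates equal to $1$, which is impossible in $c_0(T)^*=\ell_1(T)$. In $\ell_1(T)$ the unit vectors admit the functionals of (T2), but (T1) fails.

*Proof.* **Step 1: the set and the slices.** We define $A$ and the uncountable family $S_t$. Put $a_F=\sum_{\sigma\in F}\xi_\sigma$ for finite antichains $F$, so $a_\emptyset=0$, and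
$$A=\operatorname{conv}\{a_F:F\subset T\text{ a finite antichain}\}.$$
By (T1) this convex set is bounded. By (T2) and (2), $\varphi_t(a_F)\in\{0,1\}$, and $\varphi_t(a_F)=1$ if and only if some $\sigma\in F$ satisfies $\sigma\prec t$. Hence $\varphi_t(A)\subseteq[0,1]$. Since $0\in A$, $\sup_A\operatorname{Re}(-\varphi_t)=0$, and
$$S_t:=\{a\in A:\varphi_t(a)<\tfrac12\}=S(A,-\varphi_t,\tfrac12)$$
is a slice containing $0$.

**Step 2: each slice of $A$ lies in only finitely many $S_t$.** To show that a slice $S$ leaves some $S_t$, we add to an antichain sum in $S$ one far-away node on the branch $t$. Adding the node forces us out of $S_t$. Adding it might also force us out of $S$, but (T1) forbids this for many branches at once.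

Let $S=S(A,\psi,\alpha)$. The supremum of $\operatorname{Re}\psi$ over a convex hull is the supremum over the generating points, so some $a_F$ lies in $S$. Put
$$\delta=\operatorname{Re}\psi(a_F)-\big(\sup_A\operatorname{Re}\psi-\alpha\big)>0 .$$
Suppose there were distinct $t_1,\dots,t_m$ with $S\subseteq S_{t_i}$ for all $i$, where $m>C\|\psi\|/\delta$. Since $a_F\in S_{t_i}$, we have $\varphi_{t_i}(a_F)=0$, so no $\sigma\in F$ satisfies $\sigma\prec t_i$. Choose $\ell$ larger than the lengths of all nodes in $F$ and so large that the nodes $\tau_i=t_i|_\ell$ are distinct. Being of equal length, they form an antichain $\{\tau_1,\dots,\tau_m\}$. Each $F\cup\{\tau_i\}$ is an antichain as well: $\sigma\preceq\tau_i$ with $\sigma\in F$ would give $\sigma\prec t_i$, and $\tau_i\preceq\sigma$ is impossible by length. In particular $a_{F\cup\{\tau_i\}}=a_F+\xi_{\tau_i}\in A$. Averaging and using (T1) for $\{\tau_1,\dots,\tau_m\}$,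
$$\frac1m\sum_{i=1}^m\operatorname{Re}\psi\big(a_{F\cup\{\tau_i\}}\big)=\operatorname{Re}\psi(a_F)+\frac1m\operatorname{Re}\psi\Big(\sum_{i=1}^m\xi_{\tau_i}\Big)\ge\operatorname{Re}\psi(a_F)-\frac{C\|\psi\|}m>\operatorname{Re}\psi(a_F)-\delta .$$
So for some $i$ we have $\operatorname{Re}\psi(a_{F\cup\{\tau_i\}})>\operatorname{Re}\psi(a_F)-\delta=\sup_A\operatorname{Re}\psi-\alpha$, that is, $a_{F\cup\{\tau_i\}}\in S\subseteq S_{t_i}$. But $\tau_i\prec t_i$ gives $\varphi_{t_i}(a_{F\cup\{\tau_i\}})=1$: a contradiction. Hence $S\subseteq S_t$ for at most $C\|\psi\|/\delta$ branches $t$.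

**Step 3: counting.** We conclude that $A$ is not SCD. If a sequence $\{S_n\}$ of slices witnessed that $A$ is SCD, then by Lemma 1 for every $t\in\Delta$ there would be $n(t)$ with $S_{n(t)}\subseteq S_t$. By Step 2 each value $n$ is taken by only finitely many $t$, so $\Delta$ would be countable: a contradiction. $\square$

## 6. The spaces $D_p$: $\ell_p$ along branches, $c_0$ across antichains

The simplest way to obtain (T1) and (T2) together is to use a norm that is $\ell_1$ along branches and a supremum over branches. The resulting space will not be SCD. To reach it as the diagonal of a tensor product, combine Examples A and B: $\ell_2$ along branches, whose diagonal is $\ell_1$, and a supremum across branches, whose diagonal stays bounded.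

**Definition ($D_p$).** For $1\le p\le\infty$, $D_p$ is the closure of $c_{00}(T)$ in the Banach space of all $x:T\to\mathbb K$ with
$$\|x\|_{D_p}=\sup_{t\in\Delta}\big\|(x(\sigma))_{\sigma\prec t}\big\|_{\ell_p}<\infty .$$

The large space is indeed a Banach space. Via $x\mapsto\big((x(t|_n))_{n\ge0}\big)_{t\in\Delta}$ it is the subspace of $\ell_\infty(\Delta;\ell_p)$ of all families $(f_t)$ with $f_t(n)=f_s(n)$ whenever $t|_n=s|_n$, and this subspace is closed. For example, for a non-empty finite antichain $F$ and scalars $a_\sigma$, (2) gives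
$$\Big\|\sum_{\sigma\in F}a_\sigma e_\sigma\Big\|_{D_p}=\max_{\sigma\in F}|a_\sigma| ,\tag{3}$$
whereas $\|\sum_{n<N}e_{t|_n}\|_{D_p}=N^{1/p}$ for a branch $t$. Every node lies on a branch, so $\|x\|_{D_\infty}=\sup_\sigma|x(\sigma)|$ and $D_\infty=c_0(T)$.

If $|x|\le|y|$ pointwise, then $\|x\|\le\|y\|$. Fix an enumeration $T=\{\sigma_1,\sigma_2,\dots\}$ and let $P_n$ be the projection onto the first $n$ coordinates. Then $\|P_n\|\le1$, $\|I-P_n\|\le1$, and $P_nx\to x$: this is clear on $c_{00}(T)$ and follows on $D_p$ from $\|P_n\|\le1$. So $(e_{\sigma_k})$ is a basis of $D_p$, and it is $1$-unconditional: multiplying the coordinates by scalars of modulus at most $1$ does not increase the norm. (The unit vector bases of $c_0$ and $\ell_2$ are of this kind.)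

**Lemma 5.** $D_1$ is not SCD.

*Proof.* Take $\xi_\sigma=e_\sigma$ and $\varphi_t(x)=\sum_{\sigma\prec t}x(\sigma)$, which is a functional of norm at most $1$ on $D_1$. Then (T1) holds with $C=1$ by (3), and (T2) is clear. Apply Lemma 4. $\square$

Here are the results.

**Theorem 1.** $D_2$ has separable dual and is an SCD space, but $D_2\widehat\otimes_\pi D_2$ is not an SCD space.

**Theorem 2.** Let $p,q\in(1,\infty]$. Then $D_p$ and $D_q$ are SCD spaces, and the following are equivalent: (a) $D_p\widehat\otimes_\pi D_q$ is SCD; (b) $D_p\widehat\otimes_\pi D_q$ has separable dual; (c) $\frac1p+\frac1q<1$. If $\frac1p+\frac1q=1$ with $p,q<\infty$, then $D_p\widehat\otimes_\pi D_q$ contains an isometric $1$-complemented copy of $D_1$, a space with a $1$-unconditional basis that is not SCD.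

**Theorem 3.** There is a separable Banach space $X$ with the Radon–Nikodým property (hence SCD) such that $X\widehat\otimes_\pi X$ is not SCD.

So stability fails both inside the class of spaces with separable dual and inside the class of separable spaces with the RNP. Theorems 1 and 2 are proved from scratch; Theorem 3 will use cited results.

The first task is to see that for $p>1$ the spaces $D_p$ are SCD, unlike $D_1$.

**Lemma 6.** If $x_1,\dots,x_N\in B_{D_p}$ are disjointly supported, then $\|\sum_{i\le N}x_i\|\le N^{1/p}$ (with $N^{1/\infty}=1$).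

*Proof.* For $p<\infty$ and $t\in\Delta$, at each node at most one $x_i$ is non-zero, so $\sum_{\sigma\prec t}|\sum_ix_i(\sigma)|^p=\sum_i\sum_{\sigma\prec t}|x_i(\sigma)|^p\le N$. For $p=\infty$, $|\sum_ix_i(\sigma)|\le1$ at every node. $\square$

**Lemma 7.** Let $1<p\le\infty$. For each $x^*\in D_p^*$ we have $\|x^*\circ(I-P_n)\|\to0$. Consequently $D_p^*$ is separable, and $D_p$ is SCD.

*Proof.* For $m\ge n$ we have $I-P_m=(I-P_n)(I-P_m)$, so the sequence $\|x^*(I-P_n)\|$ is non-increasing. Suppose that $\|x^*(I-P_n)\|>\delta>0$ for all $n$. Put $n_0=0$. Given $n_{i-1}$, choose $x\in B_{D_p}$ with $|x^*((I-P_{n_{i-1}})x)|>\delta$. Since $P_m(I-P_{n_{i-1}})x\to(I-P_{n_{i-1}})x$ as $m\to\infty$, there is $n_i>n_{i-1}$ with $|x^*(P_{n_i}(I-P_{n_{i-1}})x)|>\delta$. Let $u_i$ be the product of $P_{n_i}(I-P_{n_{i-1}})x$ with a unimodular scalar for which $x^*(u_i)$ is real and greater than $\delta$. Then $u_i\in B_{D_p}$, and $u_i$ is supported in $\{\sigma_k:n_{i-1}<k\le n_i\}$. By Lemma 6,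
$$N\delta\le x^*\Big(\sum_{i\le N}u_i\Big)\le\|x^*\|N^{1/p}\qquad\text{for all }N,$$
which is impossible because $p>1$.

Hence $x^*=\lim_nx^*P_n$, so $D_p^*$ is the closure of $\bigcup_nP_n^*(D_p^*)$, a countable union of finite-dimensional spaces. It is separable, and Lemma 2 applies. $\square$

## 7. The diagonal of $D_p\widehat\otimes_\pi D_q$ when $\frac1p+\frac1q\ge1$

We prove Theorem 1 together with the implication (a)$\Rightarrow$(c) of Theorem 2. Let $p,q\in(1,\infty]$ with $\frac1p+\frac1q\ge1$. Then both are finite, because $p=\infty$ would force $q\le1$, and likewise with the roles exchanged. By Lemma 7, $D_p$ and $D_q$ have separable duals and are SCD. Put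
$$Z=D_p\widehat\otimes_\pi D_q,\qquad\xi_\sigma=e_\sigma\otimes e_\sigma .$$

**Step 1: (T1) holds with $C=1$.** This is the $c_0$ behavior of Example B. For a finite antichain $F$, (1) gives
$$\sum_{\sigma\in F}e_\sigma\otimes e_\sigma=2^{-|F|}\sum_{\varepsilon\in\{-1,1\}^F}\Big(\sum_{\sigma\in F}\varepsilon_\sigma e_\sigma\Big)\otimes\Big(\sum_{\tau\in F}\varepsilon_\tau e_\tau\Big).$$
By (3), all the vectors in parentheses have norm at most $1$ in $D_p$ and in $D_q$. Hence $\|\sum_{\sigma\in F}\xi_\sigma\|_\pi\le1$.

**Step 2: (T2) holds.** This is the $\ell_1$ behavior of Example A, and it is the only place where $\frac1p+\frac1q\ge1$ enters. For $t\in\Delta$ let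
$$\varphi_t(x,y)=\sum_{\sigma\prec t}x(\sigma)y(\sigma).$$
Let $\frac1p+\frac1{p'}=1$. Then $\frac1q\ge\frac1{p'}$, so $q\le p'$ and the $\ell_{p'}$ norm is at most the $\ell_q$ norm. By Hölder's inequality the series converges absolutely and
$$|\varphi_t(x,y)|\le\|(x(\sigma))_{\sigma\prec t}\|_{\ell_p}\|(y(\sigma))_{\sigma\prec t}\|_{\ell_{p'}}\le\|x\|_{D_p}\|y\|_{D_q}.$$
So $\varphi_t$ is a bounded bilinear form, that is, an element of $Z^*$, and $\varphi_t(e_\sigma\otimes e_\sigma)$ is $1$ if $\sigma\prec t$ and $0$ otherwise.

**Step 3: conclusion.** By Lemma 4, $D_p\widehat\otimes_\pi D_q$ is not SCD. With $p=q=2$ this proves Theorem 1. For general $p,q$ it is the contrapositive of (a)$\Rightarrow$(c). $\blacksquare$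

## 8. The range $\frac1p+\frac1q<1$, and the copy of $D_1$ on the boundary

In Theorem 2 the SCD property of $D_p$ and $D_q$ is Lemma 7, (b)$\Rightarrow$(a) is Lemma 2, and (a)$\Rightarrow$(c) was proved in Section 7. It remains to prove (c)$\Rightarrow$(b) and the statement about $D_1$.

**Proof of (c)$\Rightarrow$(b).** Let $p,q\in(1,\infty]$ with $\frac1p+\frac1q<1$, let $B$ be a bounded bilinear form on $D_p\times D_q$, and let $P_n,Q_n$ be the basis projections of $D_p,D_q$. We show that
$$\|B-B(P_m\cdot,Q_m\cdot)\|\to0.\tag{4}$$
For fixed $m$, the forms $B(P_m\cdot,Q_m\cdot)$ make up a finite-dimensional space, since such a form is determined by the numbers $B(e_{\sigma_i},e_{\sigma_j})$, $i,j\le m$. So (4) exhibits $(D_p\widehat\otimes_\pi D_q)^*$ as the closure of a countable union of finite-dimensional spaces, hence as a separable space. The proof of (4) is the attempt of Section 4, which now works because $N^{1/p}N^{1/q}$ is smaller than $N$.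

**Step 1: one variable confined to finitely many coordinates.** We show that for fixed $n$, $\|B((I-P_m)\cdot,Q_n\cdot)\|\to0$ as $m\to\infty$. We have $B(x,Q_ny)=\sum_{j\le n}y(\sigma_j)B(x,e_{\sigma_j})$ and $|y(\sigma_j)|\le\|y\|$, so
$$\|B((I-P_m)\cdot,Q_n\cdot)\|\le\sum_{j\le n}\|B(\cdot,e_{\sigma_j})\circ(I-P_m)\|\to0$$
by Lemma 7, applied to the finitely many functionals $B(\cdot,e_{\sigma_j})\in D_p^*$. Symmetrically, $\|B(P_n\cdot,(I-Q_m)\cdot)\|\to0$ as $m\to\infty$, by Lemma 7 in $D_q$.

**Step 2: both variables in the tail.** We show that $\beta_n:=\|B((I-P_n)\cdot,(I-Q_n)\cdot)\|\to0$. The sequence is non-increasing, because $I-P_m=(I-P_n)(I-P_m)$ and $I-Q_m=(I-Q_n)(I-Q_m)$ for $m\ge n$. Suppose $\beta_n>\delta>0$ for all $n$. Put $n_0=0$. Given $n_{i-1}$, choose $x\in B_{D_p}$, $y\in B_{D_q}$ with $|B((I-P_{n_{i-1}})x,(I-Q_{n_{i-1}})y)|>\delta$. By continuity of $B$ there is $n_i>n_{i-1}$ such that the vectors $u=P_{n_i}(I-P_{n_{i-1}})x$ and $v_i=Q_{n_i}(I-Q_{n_{i-1}})y$ still satisfy $|B(u,v_i)|>\delta$. Multiply $u$ by a unimodular scalar to get $u_i$ with $B(u_i,v_i)$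 real and greater than $\delta$. The $u_i\in B_{D_p}$ are disjointly supported, and so are the $v_i\in B_{D_q}$. Changes of sign do not affect this, so by (1) and Lemma 6
$$N\delta\le\sum_{i\le N}B(u_i,v_i)=2^{-N}\sum_{\varepsilon\in\{-1,1\}^N}B\Big(\sum_{i\le N}\varepsilon_iu_i,\sum_{j\le N}\varepsilon_jv_j\Big)\le\|B\|N^{1/p+1/q}$$
for all $N$. Since $\frac1p+\frac1q<1$, this is impossible.

**Step 3: putting the pieces together.** We split $B-B(P_m\cdot,Q_m\cdot)$ into terms covered by Steps 1 and 2. For $m\ge n$,
$$\begin{aligned}B-B(P_m\cdot,Q_m\cdot)={}&B((I-P_m)\cdot,Q_n\cdot)+B((I-P_m)\cdot,(I-Q_n)\cdot)\\&+B(P_n\cdot,(I-Q_m)\cdot)+B((P_m-P_n)\cdot,(I-Q_m)\cdot).\end{aligned}$$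
Indeed, the first two terms add up to $B((I-P_m)\cdot,\cdot)$ and the last two to $B(P_m\cdot,(I-Q_m)\cdot)$. Since $I-P_m=(I-P_n)(I-P_m)$, the second term has norm at most $\beta_n$. Since $P_m-P_n=(I-P_n)P_m$ and $I-Q_m=(I-Q_n)(I-Q_m)$, so has the fourth. The first and third tend to $0$ as $m\to\infty$ by Step 1. So $\limsup_m\|B-B(P_m\cdot,Q_m\cdot)\|\le2\beta_n$ for every $n$, and Step 2 gives (4).

**Proof of the statement about $D_1$.** By Section 6 and Lemma 5, $D_1$ has a $1$-unconditional basis and is not SCD. Let $\frac1p+\frac1q=1$ with $1<p,q<\infty$.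

**Step 4: $e_\sigma\mapsto e_\sigma\otimes e_\sigma$ is isometric on $D_1$.** Let $h\in c_{00}(T)$ have support contained in a finite set $G$. Write $h(\sigma)=\theta_\sigma|h(\sigma)|$ with $|\theta_\sigma|=1$ for $\sigma\in G$, and put $\theta_\sigma=1$ for $\sigma\notin G$. For the upper bound we split $|h|=|h|^{1/p}|h|^{1/q}$. With $\mathbb E_\varepsilon$ the mean over $\varepsilon\in\{-1,1\}^G$, (1) gives
$$\sum_{\sigma\in G}h(\sigma)e_\sigma\otimes e_\sigma=\mathbb E_\varepsilon\Big(\sum_{\sigma\in G}\varepsilon_\sigma\theta_\sigma|h(\sigma)|^{1/p}e_\sigma\Big)\otimes\Big(\sum_{\tau\in G}\varepsilon_\tau|h(\tau)|^{1/q}e_\tau\Big).$$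
The first factor has $D_p$-norm $\sup_t\big(\sum_{\sigma\prec t}|h(\sigma)|\big)^{1/p}=\|h\|_{D_1}^{1/p}$, and the second has $D_q$-norm $\|h\|_{D_1}^{1/q}$. So the $\pi$-norm of the sum is at most $\|h\|_{D_1}$. For the lower bound, the form $(x,y)\mapsto\sum_{\sigma\prec t}\overline{\theta_\sigma}x(\sigma)y(\sigma)$ has norm at most $1$ by Hölder and takes the value $\sum_{\sigma\prec t}|h(\sigma)|$ on the sum; take the supremum over $t$. Hence the map extends to an isometry of $D_1$ onto the closed span of $\{e_\sigma\otimes e_\sigma\}$ in $D_p\widehat\otimes_\pi D_q$.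

**Step 5: the copy is $1$-complemented.** We average sign changes. For $\varepsilon\in\{-1,1\}^T$ let $M_\varepsilon$ be the isometry $x\mapsto\varepsilon x$ of $D_p$ and of $D_q$, so $\|M_\varepsilon\otimes M_\varepsilon\|\le1$. Let $z\in\operatorname{span}\{e_\sigma\otimes e_\tau\}$ involve only nodes in a finite set $G$. Average $(M_\varepsilon\otimes M_\varepsilon)z$ over $\varepsilon\in\{-1,1\}^G$, extended by $1$ outside $G$. Since $(M_\varepsilon\otimes M_\varepsilon)(e_\sigma\otimes e_\tau)=\varepsilon_\sigma\varepsilon_\tau e_\sigma\otimes e_\tau$, the average is the image of $z$ under the linear map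
$$e_\sigma\otimes e_\tau\mapsto\delta_{\sigma\tau}\,e_\sigma\otimes e_\sigma ,$$
and its norm is at most $\|z\|_\pi$. So this map, which does not depend on $G$, is contractive on a dense subspace, and it extends to a norm-one projection onto the closed span of $\{e_\sigma\otimes e_\sigma\}$. This completes the proof of Theorem 2. $\blacksquare$

## 9. Why a space with the RNP needs another construction

The spaces $D_p$ do not prove Theorem 3, because none of them has the RNP. Take an infinite antichain $\{\rho_1,\rho_2,\dots\}$, for instance $0,10,110,\dots$. By (3) the closed span of $(e_{\rho_n})$ is isometric to $c_0$, so the operator $R$ of Section 2 gives an operator $L_1[0,1]\to D_p$. If $h$ represented it, then for almost every $s$ the coordinates of $h(s)$ at all $\rho_n$ would have modulus $1$. But $D_p\subseteq c_0(T)$, since the sup norm is at most the $D_p$-norm and $c_{00}(T)$ is dense. (For complex $D_p$ the same argument applies, with the real operator.)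

So the $c_0$ behavior on antichains must be found elsewhere. We first build a separable space $E$ with the RNP that is $\ell_2$ on antichains and carries branch functionals. Real scalars are used until the last step.

Let $G$ be the completion of $c_{00}(T)$ under
$$\|y\|_G=\sup_F\Big(\sum_{\sigma\in F}|y(\sigma)|^2\Big)^{1/2},$$
the supremum being over antichains $F$. Put $E=G^*$, and let $e_\sigma^*\in E$ be the coordinate functionals; they are bounded, as $|y(\sigma)|\le\|y\|_G$. For example, $\sum_{n<N}e_{t|_n}$ has norm $1$ in $G$ for a branch $t$, by (2).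

**Lemma 8.** (i) For a finite antichain $F$, $\|\sum_{\sigma\in F}a_\sigma e_\sigma^*\|_E\le\|a\|_2$. (ii) For each $t\in\Delta$ there is $b_t\in E^*$ with $\|b_t\|\le1$, $b_t(e_\sigma^*)=1$ if $\sigma\prec t$, and $b_t(e_\sigma^*)=0$ otherwise. (iii) $E$ is separable, and hence has the RNP.

*Proof.* (i) For $y\in c_{00}(T)$, Cauchy–Schwarz gives $|\sum_{\sigma\in F}a_\sigma y(\sigma)|\le\|a\|_2(\sum_{\sigma\in F}|y(\sigma)|^2)^{1/2}\le\|a\|_2\|y\|_G$.

(ii) The vectors $y_n=\sum_{\sigma\prec t,\,|\sigma|\le n}e_\sigma\in G$ have norm $1$. Let $b_t$ be a weak$^*$ cluster point of $(y_n)$ in $G^{**}=E^*$. Then $\|b_t\|\le1$, and $b_t(e_\sigma^*)$ is a cluster point of $(y_n(\sigma))_n$. This sequence is eventually $1$ if $\sigma\prec t$ and constantly $0$ otherwise.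

(iii) We represent every element of $E$ as an average of simple functionals. Let $W$ be the set of functions $w:T\to\mathbb R$ that are supported on a (possibly infinite) antichain and satisfy $\|w\|_2\le1$. Each defines a functional $w(y)=\sum_\sigma w(\sigma)y(\sigma)$, first on $c_{00}(T)$, with $|w(y)|\le\|w\|_2\|y\|_G\le\|y\|_G$ by Cauchy–Schwarz; so $W\subset B_E$.

**Step 1: $W$ is weak$^*$-compact and metrizable.** This is needed for the Riesz theorem. On $B_E$ the weak$^*$ topology is that of pointwise convergence on $T$, because the span of the $e_\sigma$ is dense in $G$; and it is compact and metrizable, as $G$ is separable. Let $w_i\in W$ converge pointwise to $w$. If $w(\sigma)\ne0\ne w(\tau)$ with $\sigma\neq\tau$, then $w_i(\sigma)\ne0\ne w_i(\tau)$ eventually, so $\sigma,\tau$ are incomparable. Also $\|w\|_2\le1$, since $\sum_{\sigma\in H}|w(\sigma)|^2=\lim_i\sum_{\sigma\in H}|w_i(\sigma)|^2\le1$ for finite $H$. So $w\in W$, and $W$ is closed in $B_E$.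

**Step 2: $G$ embeds isometrically in $C(W)$.** We check that $\|y\|_G=\sup_{w\in W}w(y)$. The inequality $\ge$ holds as $W\subset B_E$. For $0\ne y\in c_{00}(T)$ and an antichain $F$ with $y|_F\ne0$, the function $w=y1_F/\|y1_F\|_2\in W$ gives $w(y)=(\sum_{\sigma\in F}|y(\sigma)|^2)^{1/2}$. This proves equality on $c_{00}(T)$. Both sides are continuous in $y$, so equality holds on $G$. Since $W=-W$, the map $y\mapsto(w\mapsto w(y))$ is an isometry into $C(W)$. By Hahn–Banach and the Riesz representation theorem, for each $g\in E$ there is a finite signed Borel measure $\mu$ on $W$ with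
$$g(y)=\int_Ww(y)\,d\mu(w)\qquad(y\in G).\tag{5}$$

**Step 3: the integral can be taken in a separable space.** Let $E_0=\overline{\operatorname{span}}\{e_\sigma^*:\sigma\in T\}$, which is separable. Each $w\in W$ is in $E_0$: if $H$ is finite, then $w-\sum_{\sigma\in H}w(\sigma)e_\sigma^*$ is given by a function supported on an antichain, so by Cauchy–Schwarz its $E$-norm is at most $(\sum_{\sigma\notin H}|w(\sigma)|^2)^{1/2}$, which is as small as we like. The inclusion $W\to E_0$ thus has values in a separable space, and $w\mapsto w(y)$ is continuous for every $y$ in $B_G$, which is a norming set of functionals on $E_0\subset G^*$. By the Pettis measurability theorem the inclusion is strongly measurable. It is bounded, so it is Bochner integrable with respect to $|\mu|$, and after multiplying by the density $d\mu/d|\mu|$ we may form $\int_Ww\,d\mu(w)\in E_0$. By (5) its value at each $y\in G$ is $g(y)$, so it equals $g$. Therefore $E=E_0$ is separable. A separable dual space has the RNP. $\square$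

The obvious next move would be to use $\xi_\sigma=e_\sigma^*\otimes e_\sigma^*$ in $E\widehat\otimes_\pi E$. The functionals are there: $b_t\otimes b_t$ satisfies (T2). But (T1) fails as badly as in Example A. Let $F$ be a finite antichain. For $g\in E$,
$$\Big(\sum_{\sigma\in F}g(e_\sigma)^2\Big)^{1/2}=\sup_{\|a\|_2\le1}g\Big(\sum_{\sigma\in F}a_\sigma e_\sigma\Big)\le\|g\|,$$
since $\|\sum_{\sigma\in F}a_\sigma e_\sigma\|_G\le\|a\|_2$. So the form $(g,g')\mapsto\sum_{\sigma\in F}g(e_\sigma)g'(e_\sigma)$ has norm at most $1$ on $E\times E$, and its value on $\sum_{\sigma\in F}e^*_\sigma\otimes e^*_\sigma$ is $|F|$. This form has to be destroyed. Passing to a larger space $X\supset E$ makes the $\pi$-norm smaller, because fewer forms extend. If $X$ is locally like $\ell_\infty^M$, Grothendieck's inequality bounds the diagonal sums using only the upper $\ell_2$ estimate (i).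

## 10. A separable RNP space whose projective square is not SCD

**Definition ($\mathcal L_{\infty,\lambda}$-space).** A Banach space $X$ is an $\mathcal L_{\infty,\lambda}$-space if every finite-dimensional subspace of $X$ is contained in a finite-dimensional subspace $N$ for which there is an isomorphism $u:N\to\ell_\infty^M$ with $\|u\|\,\|u^{-1}\|\le\lambda$.

For example, $c_0$ is an $\mathcal L_{\infty,\lambda}$-space for every $\lambda>1$. Given a finite-dimensional $N_0\subset c_0$, let $\Pi$ be a bounded projection of $c_0$ onto $N_0$, let $R_m$ be the projection of $c_0$ onto the first $m$ coordinates, and let $\eta\in(0,1)$. By compactness of $B_{N_0}$ there is $m$ with $\|x-R_mx\|\,\|\Pi\|\le\eta\|x\|$ on $N_0$. Then $\Phi=I-(I-R_m)\Pi$ satisfies $\|\Phi-I\|\le\eta$, so it is invertible, with $\|\Phi\|\le1+\eta$ and $\|\Phi^{-1}\|\le(1-\eta)^{-1}$. On $N_0$ it equals $R_m$, so $N=\Phi^{-1}(R_mc_0)$ contains $N_0$. Its isomorphism $\Phi|_N$ onto $\ell_\infty^m$ has $\|\Phi|_N\|\,\|(\Phi|_N)^{-1}\|\le(1+\eta)/(1-\eta)$, which is at most $\lambda$ for small $\eta$.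

We use the following results.

- (BP) Bourgain–Pisier, *A construction of $\mathcal L_\infty$-spaces and related Banach spaces*, Bol. Soc. Brasil. Mat. 14 (1983): for $\lambda>1$, every separable (real) Banach space $E$ embeds isometrically in a separable $\mathcal L_{\infty,\lambda}$-space $X$ such that $X/E$ has the RNP.
- Grothendieck's inequality: for a real matrix $(\beta_{kl})$ with $|\sum\beta_{kl}s_kr_l|\le1$ whenever $|s_k|,|r_l|\le1$, one has $|\sum\beta_{kl}\langle h_k,g_l\rangle|\le K_G$ for all $h_k,g_l$ in the unit ball of a Hilbert space.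
- The Bartle–Graves selection theorem: a quotient map $Q:X\to X/E$ has a continuous (not necessarily linear) right inverse that is bounded on bounded sets.

**Step 1: the space $X$ and its RNP.** Let $E$ be the space of Lemma 8, and let $X\supset E$ be given by (BP) with $\lambda=2$. We show that $X$ has the RNP, from the RNP of $E$ and of $X/E$. Let $R:L_1[0,1]\to X$ be bounded and let $Q:X\to X/E$ be the quotient map. Then $QR$ is represented by some $g\in L_\infty([0,1];X/E)$. Let $s$ be a right inverse of $Q$ as in the Bartle–Graves theorem. Since $s$ is continuous and bounded on bounded sets, $h=s\circ g$ is strongly measurable and essentially bounded. Put $R_hf=\int fh$. Then $QR_hf=\int f\,Qh=\int fg=QRf$, so $R-R_h$ maps into $E$. As $E$ has the RNP, $R-R_h$ is representable, and therefore so is $R$. Thus $X$ is separable with the RNP, and SCD by Lemma 3.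

**Step 2: antichain sums in $X\widehat\otimes_\pi X$ are bounded.** This gives (T1). Fix $\lambda'>2$. Let $F$ be a finite antichain, $x_\sigma=e_\sigma^*\in E\subset X$ for $\sigma\in F$, and let $B$ be a bilinear form on $X\times X$ with $\|B\|\le1$. Choose a finite-dimensional $N\subset X$ containing all the $x_\sigma$, $\sigma\in F$, and, after scaling, an isomorphism $u:N\to\ell_\infty^M$ with $\|u\|\le1$ and $\|u^{-1}\|\le\lambda'$. The form $(a,b)\mapsto B(u^{-1}a,u^{-1}b)$ on $\ell_\infty^M\times\ell_\infty^M$ has norm at most $\lambda'^2$; let $(\beta_{kl})$ be its matrix. For each coordinate $k\le M$ put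
$$h_k=\big((ux_\sigma)(k)\big)_{\sigma\in F}\in\ell_2^F .$$
By (i) of Lemma 8 and $\|u\|\le1$,
$$\|h_k\|_2=\sup_{\|a\|_2\le1}\Big|\Big(u\sum_{\sigma\in F}a_\sigma x_\sigma\Big)(k)\Big|\le\sup_{\|a\|_2\le1}\Big\|\sum_{\sigma\in F}a_\sigma x_\sigma\Big\|\le1 .$$
Since $B(x_\sigma,x_\sigma)=\sum_{k,l}\beta_{kl}(ux_\sigma)(k)(ux_\sigma)(l)$, summing over $\sigma$ turns the products of coordinates into inner products, and Grothendieck's inequality, applied to $\lambda'^{-2}(\beta_{kl})$, gives
$$\Big|\sum_{\sigma\in F}B(x_\sigma,x_\sigma)\Big|=\Big|\sum_{k,l}\beta_{kl}\langle h_k,h_l\rangle\Big|\le K_G\lambda'^2 .$$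
Taking the supremum over $B$, we get $\|\sum_{\sigma\in F}e_\sigma^*\otimes e_\sigma^*\|_\pi\le C:=K_G\lambda'^2$.

**Step 3: conclusion for real scalars.** We supply (T2). Extend $b_t$ by Hahn–Banach to $x_t^*\in X^*$ and let $\varphi_t=x_t^*\otimes x_t^*$, that is, the bounded bilinear form $(x,y)\mapsto x_t^*(x)x_t^*(y)$. With $\xi_\sigma=e_\sigma^*\otimes e_\sigma^*$ we have $\varphi_t(\xi_\sigma)=b_t(e_\sigma^*)^2$, which is $1$ if $\sigma\prec t$ and $0$ otherwise. So (T1) and (T2) hold, and by Lemma 4 the space $X\widehat\otimes_\pi X$ is not SCD. This proves Theorem 3 for $\mathbb K=\mathbb R$.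

**Step 4: complex scalars.** We transfer the example to a complexification. Let $X_{\mathbb C}=X\oplus iX$ with Taylor's norm
$$\|x+iy\|=\sup_\theta\|x\cos\theta-y\sin\theta\| .$$
Multiplication by $e^{i\phi}$ replaces $\theta$ by $\theta+\phi$ inside the supremum, so this is a complex norm, and $X\to X_{\mathbb C}$ is isometric. Moreover $\max(\|x\|,\|y\|)\le\|x+iy\|\le\|x\|+\|y\|$, so as a real space $X_{\mathbb C}$ is isomorphic to $X\oplus X$. Representability can be checked in each summand and is preserved by isomorphisms, so $X_{\mathbb C}$ is separable with the RNP. By Lemma 3 it is SCD.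

The map $(x,y)\mapsto x\otimes y\in X_{\mathbb C}\widehat\otimes_\pi X_{\mathbb C}$ is real-bilinear on $X\times X$ with $\|x\otimes y\|\le\|x\|\|y\|$, so it induces a real-linear contraction $X\widehat\otimes_\pi X\to X_{\mathbb C}\widehat\otimes_\pi X_{\mathbb C}$. Hence (T1) persists for the elements $e_\sigma^*\otimes e_\sigma^*$, with the same $C$. Extend $x_t^*$ complex-linearly by $x_t^*(x+iy)=x_t^*(x)+ix_t^*(y)$; this is bounded, since $|x_t^*(x+iy)|\le\|x_t^*\|(\|x\|+\|y\|)\le2\|x_t^*\|\|x+iy\|$. The complex bilinear form $x_t^*\otimes x_t^*$ takes the same values as before on $e_\sigma^*\otimes e_\sigma^*$, so (T2) persists. By Lemma 4, $X_{\mathbb C}\widehat\otimes_\pi X_{\mathbb C}$ is not SCD. $\blacksquare$
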